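# Cycle classes on $BG_k$ that do not come from group cohomology

## 1. Line bundles on $U/G$: codimension one with constant coefficients

Let $G$ be a finite group of exponent $e$, let $r\ge 1$, and let $k$ be a field in which $er$ is invertible and which contains the $er$-th roots of unity. Choose a representation $V$ of $G$ over $k$ and a $G$-invariant open subset $U\subset V$ on which $G$ acts freely, with quotient a quasi-projective variety and with $V-U$ of codimension at least $c$. A sum of many copies of a faithful representation allows $c$ to be as large as we like. Then $X=U/G$ is smooth and $U\to X$ is a $G$-torsor. The groups $CH^i(U/G)$ for $i<c$ and $H^j_{\rm et}(U/G,\mu_r^{\otimes m})$ for $j\le 2c-2$ do not depend on the choices. We write $CH^i(BG_k)$ and $H^j_{\rm et}(BG_k,\mathbf Z/r(m))$ for them, always with $c$ large enough for the degrees in play.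

The torsor $U\to X$ turns group cohomology into étale cohomology: there is a map $H^j(G,A)\to H^j_{\rm et}(X,A)$ for every $G$-module $A$. Since $\mu_r\subset k$, the sheaf $\mu_r^{\otimes i}$ is constant, and we get $H^{2i}(G,\mu_r(k)^{\otimes i})\to H^{2i}_{\rm et}(BG_k,\mathbf Z/r(i))$. Call the classes in its image *constant*. An algebraic cycle on $BG_k$ has a class in $H^{2i}_{\rm et}(BG_k,\mathbf Z/r(i))$. Is this class constant?

**Statement 1.1.** The cycle class of every element of $CH^1(BG_k)$ in $H^2_{\rm et}(BG_k,\mathbf Z/r(1))$ is constant.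

*Proof.* As $X$ is smooth, $CH^1(X)=\mathrm{Pic}(X)$. Let $L$ be a line bundle on $X$. Its pullback to $U$ is trivial, because $\mathrm{Pic}(U)=0$ for $U$ open in an affine space. So $L$ is given by a $G$-action on $U\times\mathbf A^1$, that is, by a class in $H^1(G,\mathcal O(U)^*)$. As $c\ge2$, we have $\mathcal O(U)^*=k^*$ with trivial action. Hence $L=L_\chi$ for a character $\chi:G\to k^*$, and $\chi$ takes values in $\mu_e(k)$.

Up to a sign convention, the cycle class of $L_\chi$ is the Kummer boundary of $[L_\chi]\in H^1(X,\mathbf G_m)$. The sequence $1\to\mu_r\to\mu_{er}\xrightarrow{\,r\,}\mu_e\to1$ maps to the Kummer sequence $1\to\mu_r\to\mathbf G_m\xrightarrow{\,r\,}\mathbf G_m\to1$, and its terms are constant sheaves because $\mu_{er}\subset k$. The class $[L_\chi]$ comes from the image of $\chi\in H^1(G,\mu_e)$ in $H^1_{\rm et}(X,\mu_e)$. By naturality of boundary maps, the class of $L_\chi$ is up to sign the image of $\delta\chi$, where $\delta:H^1(G,\mu_e)\to H^2(G,\mu_r)$. $\square$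

This shows why one asks for roots of unity of order the product $er$.

**Example 1.2.** Let $G=\{\pm1\}$ act on $V=k^n$ by sign, with $U=V-0$. Then $U/G$ is the complement of the zero section in $\mathcal O(-2)$ over $\mathbf P^{n-1}$, so $CH^*(U/G)=\mathbf Z[h]/(h^n,2h)$. The map $(v,\lambda)\mapsto\lambda v$ identifies the line bundle of the sign character with the pullback of $\mathcal O(-1)$. So every class is a polynomial in $c_1(\mathrm{sign})$. The constant classes form a subring, so all cycle classes with coefficients $\mathbf Z/r$ are constant, in every codimension.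

What changes in general? In codimension $i>1$ a cycle need not be a polynomial in Chern classes of representations, and the coefficients may be a module on which $G$ acts.

## 2. Twisted coefficients and the comparison homomorphism

Let $M$ be a $\mathbf ZG$-module killed by some positive integer, with exponent $r=e(M)$. It gives a locally constant étale sheaf on $U/G$, again written $M$.

**Definition.** $CH^i(BG_k,M)=CH^i(U/G,M)$, with $c$ large, where the right side is the Chow group with coefficients in the sense of Rost, in the equivariant version due to Guillot and Di Lorenzo–Pirisi. It is generated by classes $(z,u)$, with $z$ a point of codimension $i$ in $U/G$ and $u\in H^0(k(z),M)$.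

For trivial $M=\mathbf Z/r$ this is $CH^i(U/G)/r$ and the cycle map is the usual one. As an example of a twisted generator, let $z$ be the generic point of $U/G$. The function field of $U$ is Galois over $k(z)$ with group $G$, so $u$ ranges over $M^G$. For $G=\{\pm1\}$ acting by sign on $M=\mathbf Z/3$ only $u=0$ is left, while for the sign action on $\mathbf Z/4$ we may take $u=2$.

There is a cycle map $CH^i(BG_k,M)\to H^{2i}_{\rm et}(BG_k,M(i))$. If $\mu_r(k)\subset k$ has order $r$, then $M(i)\cong M\otimes_{\mathbf Z/r}\mu_r^{\otimes i}$, and the torsor $U\to U/G$ gives the *comparison homomorphism*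
$$H^{2i}(G,M\otimes_{\mathbf Z/r}\mu_r(k)^{\otimes i})\to H^{2i}_{\rm et}(BG_k,M(i)).\tag{1}$$

**Question (Totaro, "Chow groups with twisted coefficients", arXiv:2502.20618 (2025)).** Let $e(G)$ be the exponent of $G$, let $e(G)e(M)$ be invertible in $k$, and let $k$ contain the $e(G)e(M)$ roots of unity. Let $i\ge0$. Does the cycle map factor through (1)?

The case $i=1$ follows from results of Merkurjev and Scavia.

**Lemma 2.1.** The homomorphism (1) is injective, and it is an isomorphism if $k$ is separably closed. So the factorization exists if and only if every cycle class lies in the image of (1).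

*Proof.* Over the separable closure $k^{\rm sep}$, the open set $U_{k^{\rm sep}}$ of affine space has $H^0=M(i)$ and $H^q_{\rm et}(U_{k^{\rm sep}},M(i))=0$ for $0<q\le 2c-2$. The Hochschild–Serre spectral sequence $H^p(G,H^q_{\rm et}(U_{k^{\rm sep}},M(i)))\Rightarrow H^{p+q}_{\rm et}(U_{k^{\rm sep}}/G,M(i))$ shows that (1) is an isomorphism over $k^{\rm sep}$. Over $k$, (1) followed by restriction to $k^{\rm sep}$ is this isomorphism, so (1) is injective. $\square$

In particular the answer is yes over a separably closed field. Two theorems will be proved.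

**Theorem A.** There are a finite group $G$ of order $2^{19}$ and exponent $8$ and a field $K\supset\mathbf C$, finitely generated over $\mathbf C$, such that for $M=\mathbf Z/4$ with trivial action the image of $CH^5(BG_K,M)\to H^{10}_{\rm et}(BG_K,M(5))$ is not contained in the image of $H^{10}(G,M\otimes\mu_4^{\otimes5})$. For each $i\ge5$ the same holds in codimension $i$ for the group $G\times\mathbf Z/4$ (also of exponent $8$).

**Theorem B.** Let $G,M,k,i$ be as in the Question. Assume that $k$ contains an algebraically closed field and that every prime dividing both $e(M)$ and $|G|$ is $\ge i$. Then the factorization exists. In particular it exists for all $i\le2$ when $k$ contains an algebraically closed field.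

Since $K\supset\mathbf C$, the hypotheses of the Question hold in Theorem A, so the answer to the Question is no. The cases $i=3,4$ in general, and $i=2$ over fields with no algebraically closed subfield, are not settled here.

## 3. Chern classes of representations, and the factor $(i-1)!$

The sensible first approach is to imitate Section 1 with all Chern classes of representations. It proves Theorem B.

Let $k_0\subset k$ be the algebraically closed subfield. Fix $V$ and $U$ over $k_0$. For $H\subset G$ use $U_k/H$ as a model of $BH_k$, and drop the subscript $k$ from $U$ and $V$. We use two properties of the cycle map. The class of $(z,u)$ is obtained from $u$ by purity along the regular locus of $\overline{\{z\}}$, so it is natural in $M$. It is also compatible with push-forward along finite étale maps. For $\pi:U/H\to U/G$ the trace $\pi_*\pi^*M\to M$ corresponds to $\mathbf ZG\otimes_{\mathbf ZH}M\to M$, so étale transfer along $\pi$ corresponds under (1) to corestriction from $H$ to $G$.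

**Step 1: getting rid of the twist.** Let $(z,u)$ be a generator of $CH^i(U/G,M)$. Let $Z'\subset U$ be an irreducible component of the preimage of $\overline{\{z\}}$ and $H=\{g\in G:gZ'=Z'\}$. The fiber of $U\to U/G$ over $z$ is a $G$-torsor over $k(z)$, and $G$ permutes its components transitively. Hence $k(Z')/k(z)$ is Galois with group $H$. The Galois group of $k(z)$ acts on $M$ through $H$, so $u\in M^H$.

Let $W=Z'/H\subset U/H$. Then $k(W)=k(Z')^H=k(z)$. View $u$ as an $H$-map $\mathbf Z/r\to M$, $1\mapsto u$. Then $u_*[W]=(W,u)$ in $CH^i(U/H,M)$, and $\pi_*$ sends it to $(z,u)$ because the residue fields agree: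
$$(z,u)=\pi_*u_*[W],\qquad [W]\in CH^i(BH_k)/r .$$
If $cl([W])$ is the image of $b\in H^{2i}(H,\mu_r^{\otimes i})$, then $cl(z,u)$ is the image of the corestriction to $G$ of $u_*b$. So it is enough to show, for every subgroup $H\subset G$, that the image of $CH^i(BH_k)$ in $H^{2i}_{\rm et}(BH_k,\mathbf Z/r(i))$ lies in the image of $H^{2i}(H,\mu_r^{\otimes i})$. For $i=0$ this is clear, since $CH^0$ is generated by $[U/H]$ with class $1$. Let $i\ge1$. We treat each primary part $\mathbf Z/p^a$ of $\mathbf Z/r$ separately.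

**Step 2: primes not dividing $|H|$.** Pulling back to $U$ and pushing forward multiplies $CH^i(U/H)$ by $|H|$ and factors through $CH^i(U)=0$. So $|H|\cdot CH^i(BH_k)=0$. If $p\nmid|H|$, the class in $\mathbf Z/p^a$-cohomology is killed by $|H|$ and by $p^a$, so it is $0$.

**Step 3: primes dividing $|H|$, where $(i-1)!\,[W]$ is a polynomial in Chern classes.** If $p\mid|H|$, then $p$ divides $e(M)$ and $|G|$, so $p\ge i$ and $(i-1)!$ is prime to $p$. Étale cohomology with coefficients of order prime to the characteristic does not change when $k$ is replaced by its perfect closure, and cycle classes are compatible with this base change. So assume $k$ perfect. Let $W\subset U/H$ be integral of codimension $i$. Riemann–Roch without denominators (Fulton, *Intersection Theory*, §15.3, Example 15.3.1) gives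
$$c_i([\mathcal O_W])=(-1)^{i-1}(i-1)!\,[W]\quad\text{in }CH^i(U/H).\tag{2}$$
Here one first removes the singular locus of $W$; it has codimension $>i$ in $U/H$, so $CH^i$ does not change. Equivariant coherent sheaves on $U$ extend to $V$, and $K_0^H(V)=R_k(H)$ by homotopy invariance (Thomason). So
$$R_k(H)=K_0^H(V)\to K_0^H(U)=K_0(U/H)$$
is onto. Hence $[\mathcal O_W]$ comes from a virtual representation of $H$ over $k$, and $(i-1)!\,[W]$ is a polynomial in Chern classes of representations of $H$ over $k$.

**Step 4: these Chern classes are constant.** Since $|H|$ is invertible in the algebraically closed field $k_0$, every representation of $H$ over $k$ is defined over $k_0$. So its Chern classes are pulled back from $H^{2*}_{\rm et}(BH_{k_0},\mathbf Z/p^a(*))$, which equals $H^{2*}(H,\mu_{p^a}^{\otimes *})$ by Lemma 2.1. The constant classes form a ring and $(i-1)!$ is invertible in $\mathbf Z/p^a$, so $cl([W])$ is constant. By Step 1 every cycle class lies in the image of (1), and Lemma 2.1 gives the factorization. For $i\le2$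 every prime is $\ge i$. This proves Theorem B. $\square$

The argument stops at (2) when $p<i$. For $i=5$ and coefficients $\mathbf Z/4$, we only learn that $24\,cl([W])$ is constant, and $24=0$ in $\mathbf Z/4$, so we learn nothing. A counterexample has to be a cycle that is not a polynomial in Chern classes.

## 4. A cycle over a function field is a family of cycles

From now on the base is $\mathbf C$, we identify $\mu_r=\mathbf Z/r$, and $c_1(\chi)\in H^2(-,\mathbf Z)$ denotes the Chern class of a character. Let $Y=U/G$ and $K=\mathbf C(Y)$. A cycle on $BG_K$ is the restriction to the generic point of $Y$ of a cycle on $(U/G)\times Y$, so it is a family of cycles on $U/G$ with parameter in $Y$. If its class over $K$ is constant, then over some open $Y_0\subset Y$ the class of the family does not see $Y_0$ at all. We can test this with a $2$-cycle in $Y_0$, by the slant product.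

**Slant products.** For spaces $A,B$, coefficients $\mathbf Z$ or $\mathbf Z/4$, and $\sigma\in H_2(B,\mathbf Z)$ there is a map $H^n(A\times B)\to H^{n-2}(A)$, $\alpha\mapsto\alpha/\sigma$, with the following properties:

- $(a\times b)/\sigma=\langle b,\sigma\rangle a$ if $\deg b=2$, and $0$ if $\deg b\neq2$;
- naturality: $((g\times h)^*\alpha)/\sigma=g^*(\alpha/h_*\sigma)$;
- $(\mathrm{pr}_1^*a\cdot y)/\sigma=a\cdot(y/\sigma)$ for $a$ of even degree;
- it commutes with transfer for finite coverings of the first factor, and with reduction and Bockstein maps, up to sign for the latter.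

**Example 4.1.** Let $\sigma\in H_2(C_2\times C_2,\mathbf Z)=\mathbf Z/2$ be the image of the fundamental class of a torus under $\mathbf Z^2\to C_2\times C_2$. Then $\langle x_1x_2,\sigma\rangle=1$ mod $2$. With $A=BC_2$, $x\in H^1(C_2,\mathbf F_2)$ the generator, and $\beta$ the integral Bockstein, $\beta(x\times x_1x_2)/\sigma=\beta(x)\ne0$. So slanting an integral class with a torsion class can give something nonzero.

**Lemma 4.2.** Let $G_1,G$ be finite groups and $i\ge1$. Let $Y_1=U_1/G_1$ and $Y=U/G$ be as above over $\mathbf C$, with complements of $U_1$, $U$ of codimension $\ge i+2$. Let $\alpha^{\rm alg}\in CH^i(Y_1\times Y)$ have as topological cycle class the pullback of $\alpha\in H^{2i}(G_1\times G,\mathbf Z)$. Suppose that $\alpha/\sigma\neq0$ in $H^{2i-2}(G_1,\mathbf Z/4)$ for some $\sigma\in H_2(G,\mathbf Z)$. Let $K=\mathbf C(Y)$ and let $\alpha_K\in CH^i((Y_1)_K)=CH^i(B(G_1)_K)$ be the restriction of $\alpha^{\rm alg}$ to $Y_1\times\mathrm{Spec}\,K$. Then $cl(\alpha_K)\in H^{2i}_{\rm et}(B(G_1)_K,\mathbf Z/4(i))$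 is not in the image of $H^{2i}(G_1,\mathbf Z/4)$.

*Proof.* The complement in $\mathbf C^n$ of a closed algebraic subset of codimension $c$ is $(2c-2)$-connected. So $H^j(Y_1,-)=H^j(G_1,-)$ for $j\le 2i+2$, and $H_2(Y,\mathbf Z)=H_2(G,\mathbf Z)$.

**Step 1: spreading out.** Suppose $cl(\alpha_K)$ is the image of $b\in H^{2i}(G_1,\mathbf Z/4)$. The torsor $(U_1)_K\to(Y_1)_K$ is pulled back from $U_1\to Y_1$, so the comparison map factors through $H^{2i}(G_1,\mathbf Z/4)\cong H^{2i}_{\rm et}(Y_1,\mathbf Z/4)$ followed by pullback along $(Y_1)_K\to Y_1$. Hence $cl(\alpha^{\rm alg})-\mathrm{pr}_1^*b$ restricts to $0$ on $Y_1\times\mathrm{Spec}\,K$. This scheme is the limit of $Y_1\times Y_0$ over the nonempty affine open $Y_0\subset Y$, and étale cohomology commutes with this limit. So the difference vanishes on $Y_1\times Y_0$ for some $Y_0$. Modulo $4$ the topological and étale cycle classes agree under Artin's comparison isomorphism, so in singular cohomology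
$$\alpha|_{Y_1\times Y_0}=\mathrm{pr}_1^*b\in H^{2i}(Y_1\times Y_0,\mathbf Z/4).\tag{3}$$

**Step 2: $\sigma$ survives in $Y_0$.** We claim that $H_2(Y_0,\mathbf Z)\to H_2(Y,\mathbf Z)$ is onto. Let $D=Y-Y_0$, and let $D'\subset D$ be the union of the singular locus of $D$ and the components of $D$ of codimension $\ge2$ in $Y$. Then $D'$ is closed of codimension $\ge2$ in $Y$, and $D-D'$ is smooth of pure codimension $1$ in $Y-D'$. As $D'$ has real codimension at least $4$, $H_j(Y,Y-D')=0$ for $j\le3$. The exact sequence of the triple $(Y,Y-D',Y_0)$ and the Thom isomorphism give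
$$H_2(Y,Y_0)\cong H_2(Y-D',Y_0)\cong H_0(D-D'),$$
which is torsion-free. But $H_2(Y,\mathbf Z)=H_2(G,\mathbf Z)$ is finite, so it maps to $0$ in $H_2(Y,Y_0)$. The claim follows. So $\sigma$ is the image of some $\sigma_0\in H_2(Y_0,\mathbf Z)$.

**Step 3: slanting.** Slant (3) with $\sigma_0$. By naturality the left side gives $\alpha/\sigma\in H^{2i-2}(Y_1,\mathbf Z/4)=H^{2i-2}(G_1,\mathbf Z/4)$, which is nonzero. The right side gives $(b\times1)/\sigma_0=0$, since $\deg1=0\ne2$. This is a contradiction. $\square$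

Which algebraic $\alpha$ could work? External products cannot: if $\alpha=\sum a\times b$ with integral classes, then $\alpha/\sigma=\sum\langle b,\sigma\rangle a$ over the $b$ of degree $2$, and $\langle b,\sigma\rangle\in\mathbf Z$ is $0$ because $\sigma$ is torsion. Polynomials in Chern classes of representations of $G_1\times G$ cannot work either. Irreducible representations are $\rho\boxtimes\rho'$, and the Chern classes of $\mathrm{pr}_1^*\rho\otimes\mathrm{pr}_2^*\rho'$ are polynomials in those of the factors, so we are back to external products. This fits with Section 3. The idea is to use a transfer from a subgroup of $G\times G$ that is not a product.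

**Transfers.** For a finite covering $f$, the transfer $f_!$ satisfies base change, $f_!(f^*a\cdot b)=a\cdot f_!b$, $f_!f^*=\deg f$, and $(fg)_!=f_!g_!$. For a subgroup of finite index we write $\mathrm{tr}$; base change becomes the Mackey formula, a sum over double cosets.

## 5. A central extension of $\mathbf F_2^4$ by a torus

Let $Q=\mathbf F_2^4$ with basis $\varepsilon_1,\dots,\varepsilon_4$, let $S=\{0,13,14,23,24\}$ and $T=(\mathbf C^*)^S$. Define bimultiplicative maps $c_s:Q\times Q\to\{\pm1\}$ by
$$c_{ij}(v,w)=(-1)^{v_iw_j}\ (ij=13,14,23,24),\qquad c_0(v,w)=(-1)^{v_1w_2+v_3w_4}.$$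
A bimultiplicative map is a $2$-cocycle, so $\mathbf G=T\times Q$ is a group under $(t,v)(t',v')=(tt'c(v,v'),v+v')$. Here $T$ is central and $\mathbf G/T=Q$. Let $e_i=(1,\varepsilon_i)$. Then $e_i^2=1$, since $c_s(\varepsilon_i,\varepsilon_i)=1$ for all $s$. Commutators are
$$[(t,v),(t',w)]_s=(-1)^{b_s(v,w)},\quad b_{ij}=v_iw_j+v_jw_i,\quad b_0=v_1w_2+v_2w_1+v_3w_4+v_4w_3.$$
In particular $[e_1,e_2]=[e_3,e_4]$ is $-1$ in coordinate $0$ and $1$ in the others, so
$$[e_1,e_2][e_3,e_4]=1.\tag{4}$$
For example, $e_1$ and $e_2$ are involutions whose commutator is central of order $2$; they generate a dihedral group of order $8$, and so do $e_3,e_4$, with the same center.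

Let $G=\mu_8^S\times Q\subset\mathbf G$ and $N=\mu_8^S$. Then $|G|=8^5\cdot16=2^{19}$. As $(t,v)^2=(t^2c(v,v),0)$ with $c(v,v)=\pm1$ in each coordinate, the exponent of $G$ is $8$.

Let $A_{12},A_{34}\subset\mathbf G$ be the preimages of $\langle\varepsilon_1,\varepsilon_2\rangle$ and $\langle\varepsilon_3,\varepsilon_4\rangle$. For $s\neq0$ the map $c_s$ is trivial on each of these two subgroups of $Q$. So $(t,v)\mapsto t_s$ is a character of $A_{12}$ and of $A_{34}$; write $\hat z_s$ for its $c_1$. Put $X=B\mathbf G$ and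
$$t_{12}=\mathrm{tr}_{A_{12}}^{\mathbf G}\Big(\prod_{s\ne0}\hat z_s\Big),\quad t_{34}=\mathrm{tr}_{A_{34}}^{\mathbf G}\Big(\prod_{s\ne0}\hat z_s\Big),\quad t'=t_{12}-t_{34}\in H^8(X,\mathbf Z).$$
Since $G\to Q$ is onto, $G\backslash\mathbf G/A_{12}$ is one point, and base change shows that $t'$ restricts to the class $t'_G\in H^8(G,\mathbf Z)$ defined by the same formula with $A_{12}\cap G$ and $A_{34}\cap G$.

## 6. A transfer class and its slant product with a surface of genus two

In this section $A_{12},A_{34}$ are the subgroups of $G$ and $t_{12},t_{34}$ the classes in $H^8(G,\mathbf Z)$.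

Let $\Pi=\{(g,h)\in G\times G:\bar g=\bar h\in Q\}$, of index $16$. For $s\in S$ the map $\psi_s:\Pi\to\mu_8$, $\psi_s((t,v),(t',v))=t_s/t'_s$, is a character: under multiplication both coordinates acquire the same factor $c_s(v,v')$. Put
$$\alpha=\mathrm{tr}_\Pi^{G\times G}\Big(\prod_{s\in S}c_1(\psi_s)\Big)\in H^{10}(G\times G,\mathbf Z).$$
Let $\Sigma$ be a closed oriented surface of genus $2$, with $\pi_1\Sigma=\langle a_1,b_1,a_2,b_2\mid[a_1,b_1][a_2,b_2]\rangle$. By (4) there is $\varphi:\pi_1\Sigma\to G$ with $a_1,b_1,a_2,b_2\mapsto e_1,e_2,e_3,e_4$. Let $\sigma=\varphi_*[\Sigma]\in H_2(G,\mathbf Z)$. Slant along the second factor.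

**Proposition 6.1.** $\alpha/\sigma=2k\,t'_G\in H^8(G,\mathbf Z)$ for some odd integer $k$.

*Proof.* The plan is to cut $\Sigma$ along the curve separating the two handles. Modulo $T$ nothing happens along this curve, but $\varphi$ does not kill it, and the character with $s=0$ sees this.

**Step 1: pulling back to $BG\times\Sigma$.** By naturality and base change, $\alpha/\sigma=\alpha_\Sigma/[\Sigma]$ with $\alpha_\Sigma=f_!(\prod_s\xi_s)$. Here $f:Z\to BG\times\Sigma$ is the $16$-fold covering given by the homomorphism $G\times\pi_1\Sigma\to Q$, $(g,\gamma)\mapsto\bar g-\bar\varphi(\gamma)$. It is connected because $G\to Q$ is onto. Its group is $\Pi_\Sigma=\{(g,\gamma):\bar g=\bar\varphi(\gamma)\}$, and $\xi_s=c_1(\psi_s\circ(\mathrm{id}\times\varphi))$.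

**Step 2: capping the separating curve.** Let $c\subset\Sigma$ be the separating curve $[a_1,b_1]$, with the base point on it. Let $\Sigma^+=\Sigma\cup_cD^2=T_{12}\cup_{D^2}T_{34}$, two tori with a common disc, whose fundamental groups are generated by $a_1,b_1$ and by $a_2,b_2$. The disc enters $[T_{12}]$ and $[T_{34}]$ with opposite orientations, so $H_2(\Sigma)\to H_2(\Sigma^+)=\mathbf Z^2$ sends $[\Sigma]$ to $[T_{12}]+[T_{34}]$. Since $Q$ is abelian, $\bar\varphi$ kills $c$, so $Z$ extends to a covering $\hat f:\hat Z\to BG\times\Sigma^+$. Over $BG\times D^2$ it is $BN\times D^2$. By excision,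
$$H^j(\hat Z,Z;\mathbf Z)=H^j(BN\times(D^2,S^1))=H^{j-2}(BN,\mathbf Z).$$
As $H^3(\hat Z,Z)=H^1(BN,\mathbf Z)=0$, the map $H^2(\hat Z)\to H^2(Z)$ is onto. Its kernel is the image of $H^2(\hat Z,Z)=H^0(BN)=\mathbf Z$, which is pulled back from $H^2(\Sigma^+,\Sigma)=\mathbf Z$. The latter maps into the kernel of $H^2(\Sigma^+)=\mathbf Z^2\to H^2(\Sigma)=\mathbf Z$, $(m,n)\mapsto m+n$. So every class in $\ker(H^2(\hat Z)\to H^2(Z))$ is the pullback of some $(k,-k)\in H^2(\Sigma^+)$.

Let $\hat Z_{12}=\hat Z|_{BG\times T_{12}}$ and $\hat Z_{34}=\hat Z|_{BG\times T_{34}}$. They are connected, with groups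
$$\Pi_{12}=\{(g,w)\in G\times\mathbf Z^2:\bar g=w_1\varepsilon_1+w_2\varepsilon_2\}$$
and $\Pi_{34}$, defined likewise. They meet in $BN\times D^2$, so $\pi_1(\hat Z)=\Pi_{12}*_N\Pi_{34}$ by van Kampen.

**Step 3: lifting $\xi_s$ to $\hat Z$ for $s\ne0$.** If $(g,w)\in\Pi_{12}$ then $g\in A_{12}$, so $(g,w)\mapsto t_s(g)$ is a character of $\Pi_{12}$. In the same way it is one of $\Pi_{34}$. The two agree on $N$ and glue to a character of $\pi_1(\hat Z)$. Compare its pullback to $\Pi_\Sigma$ with $\psi_s\circ(\mathrm{id}\times\varphi)$. The group $\Pi_\Sigma$ is generated by $N\times1$ and $(e_1,a_1),(e_2,b_1),(e_3,a_2),(e_4,b_2)$. On $N$ both characters are $t_s$, and on the other four generators both are $1$. So they are equal, and $\xi_s$ lifts to a class $\hat\xi_s\in H^2(\hat Z,\mathbf Z)$ which on $\hat Z_{12}$ is the pullback of $\hat z_s$ from $BA_{12}$, and on $\hat Z_{34}$ the pullback of $\hat z_s$ from $BA_{34}$.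

**Step 4: lifting $\xi_0$.** Choose any lift $\hat\xi_0$ of $\xi_0$; one exists by Step 2. The elements of $\varphi(\pi_1\Sigma)$ lie in $\{\pm1\}^S\times Q$, so $\psi_0^2(g,\varphi(\gamma))=t_0(g)^2$, and $t_0^2$ is a character of $G$. Hence $2\xi_0$ is the pullback of $c_1(t_0^2)$ from $BG$, and $2\hat\xi_0-c_1(t_0^2)$ lies in the kernel described in Step 2. Put $\eta=\hat\xi_0|_{\hat Z_{12}}$ and $\eta'=\hat\xi_0|_{\hat Z_{34}}$, and let $\tau,\tau'$ be the pullbacks of the generators of $H^2(T_{12})$ and $H^2(T_{34})$. Then, for some $k\in\mathbf Z$,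
$$2\eta=c_1(t_0^2)+k\tau,\qquad2\eta'=c_1(t_0^2)-k\tau'.\tag{5}$$

**Step 5: computing the slant product.** By base change $\alpha_\Sigma$ is the restriction of $\hat f_!(\prod_s\hat\xi_s)$ to $BG\times\Sigma$, so by Step 2
$$\alpha/\sigma=\hat f_!\Big(\prod_s\hat\xi_s\Big)\Big|_{BG\times T_{12}}\Big/[T_{12}]+\hat f_!\Big(\prod_s\hat\xi_s\Big)\Big|_{BG\times T_{34}}\Big/[T_{34}].$$
As $\Pi_{12}\subset A_{12}\times\mathbf Z^2$ has index $4$, the covering $\hat Z_{12}\to BG\times T_{12}$ factors through a $4$-fold covering $f_{12}:\hat Z_{12}\to BA_{12}\times T_{12}$. By the projection formula, $(f_{12})_!(\prod_{s\ne0}\hat z_s\cdot\eta)=\prod_{s\neq0}\hat z_s\cdot(f_{12})_!\eta$. So the first term above is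
$$\mathrm{tr}_{A_{12}}^G\Big(\prod_{s\ne0}\hat z_s\cdot d_{12}\Big),\qquad d_{12}=(f_{12})_!\eta/[T_{12}]\in H^0(BA_{12},\mathbf Z)=\mathbf Z.$$
To find the integer $d_{12}$, restrict to a point of $BA_{12}$. The covering becomes the connected $4$-fold covering $E'\to T_{12}$ with group $\{w:(1,w)\in\Pi_{12}\}=(2\mathbf Z)^2$, and $d_{12}=\langle\eta,[E']\rangle$. The character $t_0^2$ is trivial on the elements $(1,w)$, and $\langle\tau,[E']\rangle=4$. So (5) gives $2d_{12}=4k$, i.e. $d_{12}=2k$. In the same way $d_{34}=-2k$. Hence $\alpha/\sigma=2k(t_{12}-t_{34})=2k\,t'_G$.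

**Step 6: $k$ is odd.** Suppose $k$ is even. Then $\eta''=\eta-\frac k2\tau$ satisfies $2\eta''=c_1(t_0^2)$, which is torsion. So $\eta''$ is a torsion class in $H^2(\hat Z_{12},\mathbf Z)=H^2(\Pi_{12},\mathbf Z)$; here $\hat Z_{12}$ covers the aspherical space $BG\times T_{12}$. It vanishes in $H^2(\Pi_{12},\mathbf Q)$, so it comes from $H^1(\Pi_{12},\mathbf Q/\mathbf Z)$, i.e. $\eta''=c_1(\chi)$ for a character $\chi:\Pi_{12}\to\mathbf C^*$. On $BN$ over the base point of $c$, the class $\tau$ vanishes and $\eta$ equals $\xi_0|_{BN}=c_1(t_0|_N)$. As $\mathrm{Hom}(N,\mathbf C^*)\to H^2(BN,\mathbf Z)$ is injective for the finite group $N$, we get $\chi|_N=t_0$. Now $(e_1,(1,0))$ and $(e_2,(0,1))$ lie in $\Pi_{12}$, with commutator $([e_1,e_2],0)\in N$. On it $\chi=1$, being a character, while $t_0=-1$. This is a contradiction. $\square$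

The factors with $s\ne0$ are needed: with $\mathrm{tr}_\Pi^{G\times G}(c_1(\psi_0))$ alone, the same computation gives $2k(\mathrm{tr}_{A_{12}}^G1-\mathrm{tr}_{A_{34}}^G1)=2k(4-4)=0$.

So by Lemma 4.2 it remains to see that $2t'_G$ is nonzero modulo $4$. Knowing that $t'_G\neq0$ modulo $2$ would not suffice, since $t'_G$ could differ from a $2$-torsion class by a multiple of $2$.

## 7. The class $2t'$ is not divisible by $4$ on $B\mathbf G$

**Proposition 7.1.** $2t'\notin4H^8(X,\mathbf Z)$, where $X=B\mathbf G$.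

A first attempt is to restrict to abelian subgroups. For $0\ne g\in Q$ let $B_g\subset\mathbf G$ be the preimage of $\langle g\rangle$; it is abelian. We will see in Step 2 that $2t'$ restricts to a class divisible by $4$ on every $B_g$, so no single $B_g$ detects it. But the $B_g$ do constrain any class that would explain the divisibility, and we show that no global class meets all these constraints.

**Step 1: what a divisibility would produce.** Suppose $2t'=4h'$. Then $2(t'-2h')=0$, so $t'-2h'=\beta(\mathsf s)$ for some $\mathsf s\in H^7(X,\mathbf F_2)$, with $\beta$ the integral Bockstein. Reducing mod $2$, with a bar for reduction,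
$$\mathrm{Sq}^1\mathsf s=\bar t'.\tag{6}$$

**Step 2: restricting (6) to $B_g$.** We have $B_g=T\times\langle\tilde g\rangle$ with $\tilde g=(\tau,g)$, $\tau^2=c(g,g)^{-1}$, where we take $\tau_s=1$ if $c_s(g,g)=1$. So
$$H^*(BB_g,\mathbf F_2)=\mathbf F_2[x][z_s:s\in S],\quad|x|=1,\ |z_s|=2,$$
where $z_s$ is the reduction of $c_1$ of the $s$-th coordinate of the projection $B_g\to T$. Let $X_g\in H^2(BB_g,\mathbf Z)$ be $c_1$ of the nontrivial character of $B_g/T$. Then $2X_g=0$ and $X_g$ reduces to $x^2$.

*Case $g=(g_1,g_2,0,0)$.* Then $B_g\subset A_{12}$ and $\tau_s=1$ for $s\neq0$, so $\hat z_s|_{B_g}$ reduces to $z_s$. Since $A_{12}$ is normal and contains $B_g$, Mackey gives a sum over $q=(0,0,a,b)$ of conjugates $q^*\prod_{s\ne0}\hat z_s$. Conjugation by $q$ multiplies the character $t_s$ by $(-1)^{b_s(q,\cdot)}$, so $q^*\hat z_s=\hat z_s+b_s(q,g)X_g$ on $B_g$. Here $b_{13}(q,g)=g_1a$, $b_{23}(q,g)=g_2a$, $b_{14}(q,g)=g_1b$, $b_{24}(q,g)=g_2b$. Hence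
$$t_{12}|_{B_g}=\Big(\sum_{a}(\hat z_{13}+g_1aX_g)(\hat z_{23}+g_2aX_g)\Big)\Big(\sum_b(\hat z_{14}+g_1bX_g)(\hat z_{24}+g_2bX_g)\Big).$$
The first factor is $2\hat z_{13}\hat z_{23}+X_g(g_1\hat z_{23}+g_2\hat z_{13})+g_1g_2X_g^2$, and the second is similar. Reducing mod $2$ we get
$$\bar t_{12}|_{B_g}=x^4(g_1z_{23}+g_2z_{13}+g_1g_2x^2)(g_1z_{24}+g_2z_{14}+g_1g_2x^2).$$

*Case $g\notin\langle\varepsilon_1,\varepsilon_2\rangle$.* Then $B_g\cap A_{12}=T$ and there are two double cosets. Each contributes $\mathrm{tr}_T^{B_g}(\prod_{s\ne0}z_s)$, here with $z_s\in H^2(BT,\mathbf Z)$; conjugation does nothing on the central $T$. This product extends to an integral class $y$ on $BB_g$, so each term is $2y$. Thus $\bar t_{12}|_{B_g}=0$.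

For $t_{34}$ the same computation applies. With $g=(0,0,g_3,g_4)$ and $q=(a,b,0,0)$ we have $b_{13}=ag_3$, $b_{14}=ag_4$, $b_{23}=bg_3$, $b_{24}=bg_4$. The sum over $a$ pairs $13$ with $14$, and the sum over $b$ pairs $23$ with $24$. So the coefficient of $x^4$ in $\bar t'|_{B_g}$ is
$$\zeta_g=\begin{cases}(g_1z_{23}+g_2z_{13})(g_1z_{24}+g_2z_{14})&g\in\langle\varepsilon_1,\varepsilon_2\rangle,\\(g_3z_{14}+g_4z_{13})(g_3z_{24}+g_4z_{23})&g\in\langle\varepsilon_3,\varepsilon_4\rangle,\\0&\text{otherwise.}\end{cases}$$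
Since $2X_g=0$, these formulas show that $2t_{12}|_{B_g}=8\prod_{s\ne0}\hat z_s$ in the first case and $2t_{12}|_{B_g}=8y$ in the second, and likewise for $t_{34}$. This is the failure of direct detection announced above.

Now write $\mathsf s|_{B_g}=\sum_{j\text{ odd}}x^jF_j(z)$. As $z_s$ is the reduction of an integral class, $\mathrm{Sq}^1z_s=0$ and $\mathrm{Sq}^1(x^jF_j)=x^{j+1}F_j$ for $j$ odd. Comparing coefficients of $x^4$ in (6),
$$F_3=\zeta_g\quad\text{for all }0\ne g\in Q.\tag{7}$$

**Step 3: the spectral sequence of $BT\to X\to BQ$ and its differential $d_3$.** Take mod $2$ coefficients and $R=H^*(BQ,\mathbf F_2)=\mathbf F_2[x_1,\dots,x_4]$. As $T$ is central, the local coefficients are simple, so $E_2=R\otimes\mathbf F_2[z_s]$. Odd rows vanish, so $E_3=E_2$. Put $f_{ij}=x_i^2x_j+x_ix_j^2=x_ix_j(x_i+x_j)$ and $f_0=f_{12}+f_{34}$. We claim $d_3z_s=f_s$.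

Let $u_s=x_ix_j$ for $s=ij$ and $u_0=x_1x_2+x_3x_4$. This is the class in $H^2(Q,\mathbf F_2)$ of the cocycle $c_s$, because the bilinear cocycle $v_iw_j$ represents $x_ix_j$. Let $\tilde Q_s=\{\pm1\}\times Q$ be the extension with cocycle $c_s$. Consider the *integral* spectral sequence of $B\{\pm1\}\to B\tilde Q_s\to BQ$. Row $1$ vanishes, $E_3^{0,2}=H^2(\{\pm1\},\mathbf Z)=\mathbf Z/2$ is generated by $c_1$ of the sign character, and $E_3^{3,0}=H^3(Q,\mathbf Z)$. So the kernel of $H^3(Q,\mathbf Z)\to H^3(\tilde Q_s,\mathbf Z)$ is generated by $d_3$ of that generator and has at most two elements. It contains $\beta(u_s)$, because $u_s$ becomes $0$ in $H^2(\tilde Q_s,\mathbf F_2)$: the extension pulled back to itself splits. And $\beta(u_s)\ne0$, because its reduction is $\mathrm{Sq}^1u_s=f_s\neq0$. So $d_3$ of the generator is $\beta(u_s)$. Now map $\tilde Q_s$ into $\mathbf G_s=\mathbf C^*\times Q$ with cocycle $c_s$, and map $\mathbf G$ onto $\mathbf G_s$ by the $s$-th coordinate, both over $Q$. In the integral spectral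 sequences row $1$ vanishes in all three, so $E_3^{3,0}=H^3(Q,\mathbf Z)$ in all three. The class $c_1$ of the identity character of $\mathbf C^*$ restricts to $c_1(\mathrm{sign})$ on $\{\pm1\}$ and pulls back to the integral lift of $z_s$ on $BT$. So this lift has $d_3=\beta(u_s)$, and reduction mod $2$ gives the claim.

Since $d_3$ is a derivation vanishing on $R$,
$$d_3(hF)=h\sum_{t\in S}f_t\,\partial_tF\qquad(h\in R,\ F\in\mathbf F_2[z_s]).$$

**Step 4: $E_4^{1,6}=0$.** First we show: *if $\sum_{t\in S}l_tf_t=0$ with linear forms $l_t$, then all $l_t=0$.* Setting $x_2=x_4=0$ leaves only $f_{13}$, so $l_{13}\in\langle x_2,x_4\rangle$. Similarly $l_{14}\in\langle x_2,x_3\rangle$ (set $x_2=x_3=0$), $l_{23}\in\langle x_1,x_4\rangle$ (set $x_1=x_4=0$), and $l_{24}\in\langle x_1,x_3\rangle$ (set $x_1=x_3=0$). Setting $x_3=x_4=0$ leaves only $f_0=f_{12}$, and setting $x_1=x_2=0$ leaves only $f_0=f_{34}$, so $l_0\in\langle x_3,x_4\rangle\cap\langle x_1,x_2\rangle=0$. Write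
$$l_{13}=\kappa x_2+\kappa'x_4,\quad l_{14}=\lambda x_2+\lambda'x_3,\quad l_{23}=\rho x_1+\rho'x_4,\quad l_{24}=\omega x_1+\omega'x_3 .$$

- $x_4=0$: $x_1x_2x_3\big(\kappa(x_1+x_3)+\rho(x_2+x_3)\big)=0$, so $\kappa=\rho=0$.
- $x_3=0$: $x_1x_2x_4\big(\lambda(x_1+x_4)+\omega(x_2+x_4)\big)=0$, so $\lambda=\omega=0$.
- $x_2=0$: $x_1x_3x_4\big(\kappa'(x_1+x_3)+\lambda'(x_1+x_4)\big)=0$, so $\kappa'=\lambda'=0$.
- $x_1=0$: $x_2x_3x_4\big(\rho'(x_2+x_3)+\omega'(x_2+x_4)\big)=0$, so $\rho'=\omega'=0$.

Now let $\sum_jx_jF_j\in E_3^{1,6}$, with $F_j$ cubic in the $z_s$, be in the kernel of $d_3$. Then $\sum_tf_t\sum_jx_j\,\partial_tF_j=0$. The coefficient of each monomial in $z$ is a relation $\sum_tl_tf_t=0$ with linear $l_t$, so all $\partial_tF_j=0$. Hence $F_j\in\mathbf F_2[z_s^2]$. But $F_j$ has odd degree $3$ in $z$, so $F_j=0$. Thus $E_4^{1,6}=0$.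

**Step 5: the leading symbol of $\mathsf s$.** In total degree $7$ we have $E^{0,7}=E^{2,5}=0$ (odd rows) and $E_\infty^{1,6}=0$ (Step 4). So $\mathsf s$ has filtration $\ge3$, with a symbol in $E_\infty^{3,4}$. Differentials $d_r$ with $r\ge4$ into position $(3,4)$ start in negative columns, so $E_\infty^{3,4}\subset E_4^{3,4}=\ker d_3/d_3E_3^{0,6}$. The symbol is therefore represented by
$$h=\sum_{s<t}h_{st}z_sz_t+\sum_sh_sz_s^2,\qquad h_{st},h_s\in R_3,\qquad d_3h=0 .$$
With $h_{st}=h_{ts}$, the coefficient of $z_s$ in $d_3h=\sum_tf_t\,\partial_th$ gives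
$$\sum_{t\ne s}h_{st}f_t=0\quad\text{for every }s\in S.\tag{8}$$
Compare with $BT\to BB_g\to B\langle g\rangle$, where $x_i\mapsto g_ix$. This fibration is a product, so its spectral sequence degenerates and filtration $\ge p$ means divisible by $x^p$. So $\mathsf s|_{B_g}$ has filtration $\ge3$ with symbol $x^3F_3$, and the indeterminacy $d_3E_3^{0,6}$ of $h$ maps to $0$. With (7),
$$\sum_{s<t}h_{st}(g)z_sz_t+\sum_sh_s(g)z_s^2=\zeta_g\quad\text{for all }0\ne g\in Q.\tag{9}$$
So (9) prescribes the values of the cubic forms $h_{st}$ at the points of $\mathbf F_2^4$, and (8) imposes polynomial relations. It remains to see that these are incompatible.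

**Step 6: the cubic forms with prescribed values.** The map from $R_3$ to functions on $\mathbf F_2^4$ sends $x_i^3\mapsto x_i$ and $x_i^2x_j,\,x_ix_j^2\mapsto x_ix_j$, and keeps $x_ix_jx_k$. Its image has dimension $4+6+4=14$, so its kernel has dimension $20-14=6$. The six $f_{ij}$, $1\le i<j\le4$, are independent and lie in it, so they span it. Below, $\delta$ and $\delta_{*}$ denote elements of this span. Expanding $\zeta_g$:

| $g$ | $\zeta_g$ |
|---|---|
| $\varepsilon_1$ | $z_{23}z_{24}$ |
| $\varepsilon_2$ | $z_{13}z_{14}$ |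
| $\varepsilon_1+\varepsilon_2$ | $z_{23}z_{24}+z_{14}z_{23}+z_{13}z_{24}+z_{13}z_{14}$ |
| $\varepsilon_3$ | $z_{14}z_{24}$ |
| $\varepsilon_4$ | $z_{13}z_{23}$ |
| $\varepsilon_3+\varepsilon_4$ | $z_{14}z_{24}+z_{14}z_{23}+z_{13}z_{24}+z_{13}z_{23}$ |

and $\zeta_g=0$ for all other $g$. So $h_{0t}(g)=0$ for all $g$. Moreover $h_{13,24}$ is $1$ exactly at $\varepsilon_1+\varepsilon_2$ and $\varepsilon_3+\varepsilon_4$; $h_{14,24}$ exactly at $\varepsilon_3,\varepsilon_3+\varepsilon_4$; $h_{23,24}$ exactly at $\varepsilon_1,\varepsilon_1+\varepsilon_2$; $h_{13,14}$ exactly at $\varepsilon_2,\varepsilon_1+\varepsilon_2$; and $h_{13,23}$ exactly at $\varepsilon_4,\varepsilon_3+\varepsilon_4$. Hence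
$$\begin{aligned}
h_{13,24}&=a+\delta,\quad a=x_1^2x_2+x_3^2x_4+x_1x_2x_3+x_1x_2x_4+x_1x_3x_4+x_2x_3x_4,\\
h_{14,24}&=x_3(x_3+x_1)(x_3+x_2)+\delta_{14,24},\\
h_{23,24}&=x_1(x_1+x_3)(x_1+x_4)+\delta_{23,24},\\
h_{13,14}&=x_2(x_2+x_3)(x_2+x_4)+\delta_{13,14},\\
h_{13,23}&=x_4(x_4+x_1)(x_4+x_2)+\delta_{13,23},\qquad h_{0t}=\delta_{0,t}.
\end{aligned}$$
For the products of three linear forms this is immediate: for example $x_3(x_3+x_1)(x_3+x_2)$ is $1$ exactly when $x_3=1$, $x_1=x_2=0$. For $a$: on points of weight $1$ all terms vanish. On weight $2$ only $x_1x_2+x_3x_4$ matters, and it is $1$ at $\varepsilon_1+\varepsilon_2$ and $\varepsilon_3+\varepsilon_4$ only. On weight $3$, $x_1x_2+x_3x_4=1$ and exactly one triple product is $1$, total $0$. On weight $4$, $1+1+4=0$.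

**Step 7: relations (8) for $s=24$ and $s=13$ in closed form.** Write $\epsilon=x_1x_2x_3+x_1x_2x_4+x_1x_3x_4+x_2x_3x_4$. Pulling out a common factor with $f_{ij}=x_ix_j(x_i+x_j)$,
$$x_3(x_3{+}x_1)(x_3{+}x_2)f_{14}+x_1(x_1{+}x_3)(x_1{+}x_4)f_{23}=f_{13}(x_1{+}x_4)(x_2{+}x_3)(x_2{+}x_4),$$
$$x_2(x_2{+}x_3)(x_2{+}x_4)f_{14}+x_4(x_4{+}x_1)(x_4{+}x_2)f_{23}=f_{24}(x_2{+}x_3)(x_1{+}x_4)(x_1{+}x_3).$$
In the first line the two summands are $f_{13}(x_1+x_4)(x_2+x_3)$ times $x_4$ and times $x_2$. In the second line they are $f_{24}(x_2+x_3)(x_1+x_4)$ times $x_1$ and times $x_3$. Expanding,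
$$(x_1{+}x_4)(x_2{+}x_3)(x_2{+}x_4)=x_1x_2^2+x_2^2x_4+x_2x_4^2+x_3x_4^2+\epsilon,$$
$$(x_2{+}x_3)(x_1{+}x_4)(x_1{+}x_3)=x_1^2x_2+x_1^2x_3+x_1x_3^2+x_3^2x_4+\epsilon.$$
Adding $a=x_1^2x_2+x_3^2x_4+\epsilon$ gives $f_{12}+f_{34}+f_{24}=f_0+f_{24}$ in the first case and $f_{13}$ in the second. So (8) for $s=24$ and $s=13$ becomes
$$f_{13}(f_0+f_{24}+\delta)+\delta_{14,24}f_{14}+\delta_{23,24}f_{23}+\delta_{0,24}f_0=0,\tag{10}$$
$$f_{24}(f_{13}+\delta)+\delta_{13,14}f_{14}+\delta_{13,23}f_{23}+\delta_{0,13}f_0=0.\tag{11}$$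

**Step 8: the contradiction.** Write $\delta=\sum c_{ij}f_{ij}$ and $\delta_{0,24}=\sum c^0_{ij}f_{ij}$ with coefficients in $\mathbf F_2$. We specialize so that the unknown forms next to $f_{14}$ and $f_{23}$ drop out. Let $p,q$ be new variables and $f=p^2q+pq^2$.

- (10) at $x_2=x_4=0$: only $f_{13}\ne0$, so $c_{13}f_{13}^2=0$ and $c_{13}=0$.
- (11) at $x_1=x_3=0$: only $f_{24}\ne0$, so $c_{24}f_{24}^2=0$ and $c_{24}=0$.
- (10) at $x=(p,q,q,p)$: $f_{12}=f_{13}=f_{24}=f_{34}=f$ and $f_{14}=f_{23}=f_0=0$. So $1+c_{12}+c_{13}+c_{24}+c_{34}=0$, and hence $c_{12}+c_{34}=1$.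
- (10) at $x_3=x_4=0$: $c^0_{12}f_{12}^2=0$, so $c^0_{12}=0$. (10) at $x_1=x_2=0$: $c^0_{34}f_{34}^2=0$, so $c^0_{34}=0$.
- (10) at $x=(p,q,q,0)$: $f_{12}=f_{13}=f_0=f$, the others are $0$. So $1+c_{12}+c_{13}+c^0_{12}+c^0_{13}=0$, i.e. $c_{12}=1+c^0_{13}$.
- (10) at $x=(p,0,q,p)$: $f_{13}=f_{34}=f_0=f$, the others are $0$. So $1+c_{13}+c_{34}+c^0_{13}+c^0_{34}=0$, i.e. $c_{34}=1+c^0_{13}$.

The last two lines give $c_{12}+c_{34}=0$, against $c_{12}+c_{34}=1$. This proves Proposition 7.1. $\square$

## 8. From $\mathbf G$ to $G$, and the algebraic cycle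

**Step 1: $2k\,t'_G\ne0$ in $H^8(G,\mathbf Z/4)$ for $k$ odd.** The maps $\theta'_s(t,v)=t_s^2$ and $\theta_s=(\theta'_s)^4$, so $\theta_s(t,v)=t_s^8$, are characters of $\mathbf G$, and $G$ is the common kernel of the $\theta_s$. Imposing $\theta_s=1$ one $s$ at a time exhibits $BG\to X$ as a composition of five principal $\mathbf C^*$-bundles. Their Chern classes $c_1(\theta_s)=4c_1(\theta'_s)$ vanish modulo $4$. In each Gysin sequence with coefficients $\mathbf Z/4$, multiplication by the Chern class is zero, so $H^*(X,\mathbf Z/4)\to H^*(BG,\mathbf Z/4)$ is injective. By Proposition 7.1, $2t'\ne0$ in $H^8(X,\mathbf Z)/4\subset H^8(X,\mathbf Z/4)$. As $t'$ restricts to $t'_G$, we get $2t'_G\neq0$ in $H^8(G,\mathbf Z/4)$. For $k$ odd, $2k\,t'_G=2t'_G+2(k-1)t'_G$ and the last term is divisible by $4$. Together with Proposition 6.1,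
$$\alpha/\sigma\neq0\quad\text{in }H^8(G,\mathbf Z/4).\tag{12}$$

**Step 2: $\alpha$ is algebraic.** Choose $U$ for $G$ over $\mathbf C$ with complement of codimension $\ge7$, and put $Y=U/G$, $K=\mathbf C(Y)$. Let $f:W=(U\times U)/\Pi\to Y\times Y$, a finite étale map, and let $L_s$ be the line bundle on $W$ given by $\psi_s$, with the sign convention making its Chern class $c_1(\psi_s)$. Put
$$\alpha^{\rm alg}=f_*\Big(\prod_{s\in S}c_1(L_s)\Big)\in CH^5(Y\times Y).$$
The topological cycle map, in Borel–Moore homology, commutes with proper push-forward and with Chern classes of line bundles. For a finite covering of oriented manifolds, Borel–Moore push-forward corresponds to transfer under Poincaré duality. So the topological class of $\alpha^{\rm alg}$ is the pullback of $\alpha$.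

**Step 3: codimension $5$.** By (12), Lemma 4.2 applies with $G_1=G$ and $i=5$: the class $cl(\alpha_K)\in H^{10}_{\rm et}(BG_K,\mathbf Z/4(5))$ is not in the image of $H^{10}(G,\mathbf Z/4)$. Here $e(G)e(M)=32$, and $K\supset\mathbf C$ satisfies the hypotheses of the Question.

**Step 4: codimension $i\ge5$ for $G\times\mathbf Z/4$.** Let $C_4=\mathbf Z/4$ and $G_1=G\times C_4$, of exponent $8$, and let $y=c_1$ of a faithful character of $C_4$. Take $U_1$ for $G_1$ with complement of codimension $\ge i+2$, and $Y_1=U_1/G_1$. Keep the second factor $Y$ and $K=\mathbf C(Y)$. Lemma 4.2 uses the codimension bound for $U$ only to get $H_2(Y,\mathbf Z)=H_2(G,\mathbf Z)$, and this holds already for our $U$. The construction of Step 2, with $\Pi$ replaced by its preimage in $G_1\times G$ and multiplied by the $(i-5)$-th power of the Chern class of the line bundle of the faithful character, gives a class in $CH^i(Y_1\times Y)$ with topological class the pullback of $\alpha\cdot y^{i-5}$. Its slant product with $\sigma$ is $(\alpha/\sigma)\,y^{i-5}\in H^{2i-2}(G_1,\mathbf Z/4)$.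 We check that this is not $0$. The standard periodic cochain complex of $C_4$ with coefficients $\mathbf Z/4$ is free of rank one in each degree with zero differentials, so
$$H^*(G\times C_4,\mathbf Z/4)=H^*(G,\mathbf Z/4)\otimes_{\mathbf Z/4}H^*(C_4,\mathbf Z/4).$$
The group $H^{2i-10}(C_4,\mathbf Z/4)$ is free of rank one over $\mathbf Z/4$ on $y^{i-5}$. For $i=5$ this is clear, and for $i>5$ it holds because $H^{2i-10}(C_4,\mathbf Z)=\mathbf Z/4\cdot y^{i-5}$ injects modulo $4$. So $(\alpha/\sigma)\otimes y^{i-5}\ne0$ by (12), and Lemma 4.2 gives the claim in codimension $i$. This proves Theorem A. $\square$
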